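# Free ranks in the homology of the HOMFLYPT Yang–Baxter operators

## 1. A guess: one free class for each small set of letters

Fix an alphabet of $m$ ordered letters $v_1<v_2<\dots<v_m$. We shall study a chain complex whose $n$-th group is spanned by the $m^n$ words of length $n$. Its boundary map takes each letter of a word in turn, pulls it out to the left and to the right past the other letters, and compares the two results. The rules for passing come from a Yang–Baxter operator.

Here is the guess. The words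
$$v_{s_1}v_{s_2}\cdots v_{s_j}\,v_1^{\,n-j},\qquad m\ge s_1>s_2>\dots>s_j\ge 2,\quad 0\le j\le n,$$
strictly decreasing and then padded with $v_1$, will turn out to be cycles. One guesses that they account for the whole free part of the $n$-th homology. There is one such word for each subset of $\{2,\dots,m\}$ with at most $n$ elements, so the guess for the free rank is
$$\binom{m-1}{0}+\binom{m-1}{1}+\dots+\binom{m-1}{n},$$
which equals $2^{m-1}$ as soon as $n\ge m-1$. This is a conjecture in Jozef H. Przytycki, "Path to homology of Yang-Baxter operators", arXiv:2607.28626 (2026). Let us make the question precise, test the guess, and then prove it.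

**The operator.** Let $k=\mathbb Z[y^{\pm1}]$ and $q=y^2$. Let $V_m$ be the free $k$-module on $X_m=\{v_1,\dots,v_m\}$, ordered by $v_a\le v_b$ iff $a\le b$. Define $R=R_{(m)}:V_m\otimes V_m\to V_m\otimes V_m$ by $R(v_a\otimes v_b)=\sum_{c,d}R^{a\,b}_{c\,d}\,v_c\otimes v_d$, where $R^{a\,b}_{c\,d}$ is $1$ if $d=a\ge b=c$, is $y^2$ if $d=a<b=c$, is $1-y^2$ if $c=a<b=d$, and is $0$ otherwise. In other words,
$$R(v_b\otimes v_x)=\begin{cases}v_x\otimes v_b,& b\ge x,\\ q\,v_x\otimes v_b+(1-q)\,v_b\otimes v_x,& b<x.\end{cases}\tag{1}$$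
A letter passes a smaller or equal letter freely. When it meets a larger letter $v_x$, it passes with weight $q$, and with weight $1-q$ it stays where it is while $v_x$ goes on in its place.

Write $R_j$ for $R$ acting on the tensor factors $j,j+1$. We take the following from Przytycki–Wang: $R_{(m)}$ is an invertible solution of the *Yang–Baxter equation* $R_1R_2R_1=R_2R_1R_2$ on $V_m^{\otimes 3}$. It is the column-unital normalization of the Yang–Baxter operator yielding the HOMFLYPT polynomial. *Column unital* means $\sum_{c,d}R^{a\,b}_{c\,d}=1$ for all $a,b$, which is visible in (1): the coefficients add up to $1$ or to $q+(1-q)=1$.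

For $m=2$, writing words as strings of digits, the operator is
$$R(\mathtt{11})=\mathtt{11},\quad R(\mathtt{21})=\mathtt{12},\quad R(\mathtt{22})=\mathtt{22},\quad R(\mathtt{12})=q\,\mathtt{21}+(1-q)\,\mathtt{12}.$$

**The complex.** Put $C_n=V_m^{\otimes n}$, with basis the words of length $n$; in particular $C_0=k$, and $C_n=0$ for $n<0$. Let $\varepsilon:V_m\to k$ be linear with $\varepsilon(v_a)=1$ for all $a$. The face maps $C_n\to C_{n-1}$, for $1\le i\le n$, move the $i$-th factor to the far left or the far right and then delete it: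
$$d_i^{\ell}=(\varepsilon\otimes \mathrm{Id})R_1R_2\cdots R_{i-1},\qquad d_i^{r}=(\mathrm{Id}\otimes\varepsilon) R_{n-1}\cdots R_{i+1}R_i .$$
The boundary is $\partial_n=\sum_{i=1}^n(-1)^i(d_i^{\ell}-d_i^{r})$. Write $C(m)$ for this complex and $H_n(R_{(m)})$ for its homology.

For example, with $m=2$ let us compute $d_1^r(\mathtt{122})$. First $R_1(\mathtt{122})=q\,\mathtt{212}+(1-q)\,\mathtt{122}$. Applying $R_2$ gives $q^2\,\mathtt{221}+q(1-q)\,\mathtt{212}+(1-q)\,\mathtt{122}$. Deleting the last letter,
$$d_1^r(\mathtt{122})=q^2\,\mathtt{22}+q(1-q)\,\mathtt{21}+(1-q)\,\mathtt{12}.$$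

**Rank.** For a finitely generated $k$-module $M$, $\operatorname{rank}_kM=\dim_{\operatorname{Frac}k}(M\otimes_k\operatorname{Frac}k)$. If $M\cong k^a\oplus T$ with $T$ torsion, then the rank is $a$. The ring $k$ is not a principal ideal domain, so such a decomposition is not automatic; for our modules we shall construct it.

## 2. The guess in low degrees

**Degree $0$.** On $C_1$ both faces are $\varepsilon$, so $\partial_1=0$ and $H_0=k$. The guess gives $1$.

**One letter.** For $m=1$ the operator $R$ is the identity of $V_1\otimes V_1$. All faces are the identity of $k$ and $\partial=0$. So $H_n(R_{(1)})=k$ for all $n$, and the guess gives $\binom00=1$.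

**Degree $1$.** We have $d_1^\ell(v_bv_x)=v_x$ and $d_2^r(v_bv_x)=v_b$. If $b\ge x$, then $d_1^r(v_bv_x)=v_x$ and $d_2^\ell(v_bv_x)=v_b$, so $\partial_2(v_bv_x)=0$. If $b<x$, then $d_1^r(v_bv_x)=qv_x+(1-q)v_b$ and $d_2^\ell(v_bv_x)=qv_b+(1-q)v_x$, so
$$\partial_2(v_bv_x)=-(1-q)(v_x-v_b)+(1-q)(v_x-v_b)=0.$$
Thus $\partial_2=0$ and $H_1=k^m$. The guess gives $1+(m-1)=m$.

**Degree $2$, any $m$.** Przytycki–Wang prove
$$H_2(R_{(m)})=k^{1+\binom m2}\oplus\bigl(k/(1-y^2)\bigr)^{\binom m2}\oplus\bigl(k/(1-y^4)\bigr)^{m-1}.$$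
The free rank is $1+\binom m2=1+(m-1)+\binom{m-1}2$, as guessed. From this formula alone one might have read off "$1+\binom mn$", but in degree $1$ that gives $m+1$ instead of $m$.

**Degree $2$ with $m=2$, by hand.** We know $\partial_2=0$, so $H_2=C_2/\operatorname{im}\partial_3$. A word $\mathtt 2w$ starting with the top letter is easy. The first letter leaves to the left at once, and it passes everything freely to the right, so its two faces agree. Every other letter that is pulled to the left finally passes the $\mathtt 2$ with coefficient $1$. Hence $\partial(\mathtt2w)=-\mathtt2\,\partial w$, which is $0$ for $w\in C_2$. Also $\partial(\mathtt{111})=0$ by the case $m=1$. Three words remain.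

For $\mathtt{122}$: $d_1^\ell=\mathtt{22}$ and $d_1^r$ was computed above, while $d_2^\ell=d_3^\ell=q\,\mathtt{12}+(1-q)\mathtt{22}$ and $d_2^r=d_3^r=\mathtt{12}$. The contributions of $i=2$ and $i=3$ cancel, and
$$\partial(\mathtt{122})=(1-q)(\mathtt{12}+q\,\mathtt{21})-(1-q^2)\,\mathtt{22}.$$

For $\mathtt{112}$: $d_1^\ell=d_2^\ell=\mathtt{12}$ and $d_1^r=d_2^r=q\,\mathtt{12}+(1-q)\mathtt{11}$, while $d_3^\ell=q^2\mathtt{11}+q(1-q)\mathtt{21}+(1-q)\mathtt{12}$ and $d_3^r=\mathtt{11}$. So
$$\partial(\mathtt{112})=-(1-q)(\mathtt{12}+q\,\mathtt{21})+(1-q^2)\,\mathtt{11}.$$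

For $\mathtt{121}$: $d_1^\ell-d_1^r=(1-q)(\mathtt{21}-\mathtt{11})$, $d_2^\ell-d_2^r=(1-q)(\mathtt{21}-\mathtt{11})$ and $d_3^\ell=d_3^r=\mathtt{12}$, so $\partial(\mathtt{121})=0$.

Use the basis $\mathtt{12}+q\,\mathtt{21}-(1+q)\mathtt{22},\ \mathtt{22}-\mathtt{11},\ \mathtt{21},\ \mathtt{22}$ of $C_2$. The image of $\partial_3$ is spanned by $(1-q)$ times the first element and $(1-q^2)$ times the second (for the latter, add the two boundaries). So $H_2(R_{(2)})=k^2\oplus k/(1-q)\oplus k/(1-q^2)$, in agreement with the general formula, and the rank is $2=2^{m-1}$.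

## 3. The theorems

Put
$$[r]=1+q+\dots+q^{r-1},\quad [0]=0,\quad [r]!=[1]\cdots[r],\quad [0]!=1,\quad N(n)=[2\lfloor n/2\rfloor]!.$$
So $N(0)=N(1)=1$ and $N(2)=N(3)=1+q$.

The entries of $R$ lie in $\mathbb Z[q]\subset k$, so $C(m)$ is defined over $\mathbb Z[q]$, and hence over every commutative ring $A$ with a chosen element $q\in A$. The Yang–Baxter equation is an identity of matrices over $\mathbb Z[q]$, since it holds in the larger ring $k$. So it holds over every $(A,q)$. Over $A$ we set $C_0=A$.

**Theorem 1.** For all $m\ge1$ and $n\ge0$, $\operatorname{rank}_kH_n(R_{(m)})=\sum_{i=0}^n\binom{m-1}i$. For $n\ge m-1$ this equals $2^{m-1}$.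

**Theorem 2.**

(a) Over any $(A,q)$, the words $v_{s_1}\cdots v_{s_j}v_1^{\,n-j}$ with $m\ge s_1>\dots>s_j\ge2$, $0\le j\le n$, are cycles. Their classes are a basis of a free direct summand of $H_n$, of rank $\sum_{i\le n}\binom{m-1}i$. Let $T_n$ denote the complementary summand constructed in Section 9.

(b) If $1-q$ is a non-zero-divisor in $A$, then $(1-q)N(n)\,T_n=0$. Hence for $A=k$: $H_n(R_{(m)})\cong k^{\sum_{i\le n}\binom{m-1}i}\oplus T_n$, with $T_n$ torsion and killed by $(1-y^2)N(n)$.

(c) If $(1-q)N(n)$ is a unit of $A$, then $H_n$ is free on the classes in (a).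

(d) For $m,n\ge2$, $k/(1-y^4)$ is a direct summand of $H_n(R_{(m)})$. Thus for $n=2,3$ and $m\ge2$ the annihilator of the torsion is exactly $(1-y^4)$. Over a field with $q^2=1$, $\dim H_n(R_{(m)})>\sum_{i\le n}\binom{m-1}i$ for all $m,n\ge2$.

So the guess is correct. The proof is an induction on $m$. We look for operators on $C(m)$ that interact well with $\partial$, and the natural candidates are prepending a letter and deleting a letter. From here until Section 10, $(A,q)$ is arbitrary unless something else is said.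

## 4. Deleting a letter, weighted by a functional

We need more freedom than $\varepsilon$ offers, because we shall want to delete only occurrences of the top letter. For a linear functional $f:V_m\to A$ put $f_c=f(v_c)$, and on $C_n$ define
$$d^\ell_{i,f}=(f\otimes \mathrm{Id})R_1\cdots R_{i-1},\quad d^r_{i,f}=(\mathrm{Id}\otimes f)R_{n-1}\cdots R_i,\quad D^\ell_f=\sum_{i=1}^n(-1)^id^\ell_{i,f},\quad D^r_f=\sum_{i=1}^n(-1)^id^r_{i,f}.$$
On $C_0$ these are zero. Then $\partial=D^\ell_\varepsilon-D^r_\varepsilon$. Let $\varepsilon_1,\dots,\varepsilon_m$ be the basis dual to $v_1,\dots,v_m$. For example, with $m=2$,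
$$D^\ell_{\varepsilon_2}(\mathtt{12})=-\varepsilon_2(v_1)\,\mathtt2+(\varepsilon_2\otimes\mathrm{Id})\bigl(q\,\mathtt{21}+(1-q)\mathtt{12}\bigr)=q\,\mathtt1 ,\qquad D^\ell_{\varepsilon_2}(\mathtt{21})=-\mathtt1 .$$

**Lemma 1.** For all functionals $f,g$,
$$(D^\ell_f)^2=0,\quad D^\ell_fD^\ell_g+D^\ell_gD^\ell_f=0,\quad D^\ell_fD^r_g+D^r_gD^\ell_f=0,\quad (D^r_f)^2=0.$$
In particular $\partial^2=0$.

**Step 1: a commutation rule.** We need to move one crossing past a long move. For $1\le l\le p-1$,
$$R_{l+1}(R_1\cdots R_p)=(R_1\cdots R_p)R_l .\tag{2}$$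
Indeed $R_{l+1}$ commutes with $R_1,\dots,R_{l-1}$. It then meets $R_lR_{l+1}$, and $R_{l+1}R_lR_{l+1}=R_lR_{l+1}R_l$. The last $R_l$ commutes with $R_{l+2},\dots,R_p$ and moves to the right end.

**Step 2: $f\otimes f$ absorbs a crossing.** We have $(f\otimes f)R=f\otimes f$. On $v_b\otimes v_x$ with $b\ge x$ this is $f_xf_b=f_bf_x$, and for $b<x$ it is $qf_xf_b+(1-q)f_bf_x=f_bf_x$.

**Step 3: the first two identities.** The aim is to pair off the terms of the square with opposite signs. Let $i<j$. On $C_n$,
$$d^\ell_{i,f}d^\ell_{j,f}=(f\otimes f\otimes\mathrm{Id})\,(R_2\cdots R_i)(R_1\cdots R_{j-1}).$$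
Use (2) with $p=j-1$, successively for $l=i-1,i-2,\dots,1$; this is allowed since $i-1\le j-2$. It moves $R_i,\dots,R_2$ across one by one and turns the product into $(R_1\cdots R_{j-1})(R_1\cdots R_{i-1})$. By Step 2 the leftmost $R_1$ is absorbed, and
$$d^\ell_{i,f}d^\ell_{j,f}=(f\otimes f\otimes\mathrm{Id})(R_2\cdots R_{j-1})(R_1\cdots R_{i-1})=d^\ell_{j-1,f}d^\ell_{i,f}.$$
Now $(D_f^\ell)^2=\sum(-1)^{i+j}d^\ell_{i,f}d^\ell_{j,f}$ over $1\le i\le n-1$, $1\le j\le n$. The map $(i,j)\mapsto(j-1,i)$ is a bijection from the pairs with first entry $<$ second onto the pairs with first entry $\ge$ second. It preserves the composite and reverses the sign. So $(D^\ell_f)^2=0$. Since $D^\ell_f$ is linear in $f$, expanding $(D^\ell_{f+g})^2=0$ gives $D^\ell_fD^\ell_g+D^\ell_gD^\ell_f=0$.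

**Step 4: the third identity.** On $C_0$ and $C_1$ both composites are zero, so let $n\ge2$. We compare
$$d^\ell_{i,f}d^r_{j,g}=(f\otimes\mathrm{Id}\otimes g)\,R_1\cdots R_{i-1}\,R_{n-1}\cdots R_j,\qquad d^r_{j',g}d^\ell_{i',f}=(f\otimes\mathrm{Id}\otimes g)\,R_{n-1}\cdots R_{j'+1}\,R_1\cdots R_{i'-1},$$
where $1\le i,j'\le n-1$ and $1\le j,i'\le n$.

If $i<j$, all indices in $R_1\cdots R_{i-1}$ are at most $j-2$, so the two blocks commute and $d^\ell_{i,f}d^r_{j,g}=d^r_{j-1,g}d^\ell_{i,f}$.

If $j\le i\le n-1$, put $X=R_{n-1}\cdots R_{i+1}$, which commutes with $R_1\cdots R_{i-1}$. By (2) with $p=i$,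
$$R_1\cdots R_{i-1}\,X\,R_iR_{i-1}\cdots R_j=X(R_1\cdots R_i)R_{i-1}\cdots R_j=X\,R_iR_{i-1}\cdots R_{j+1}\,(R_1\cdots R_i),$$
so $d^\ell_{i,f}d^r_{j,g}=d^r_{j,g}d^\ell_{i+1,f}$.

The first case runs once over all pairs $(j',i')=(j-1,i)$ with $i'\le j'$, and the second once over all pairs $(j',i')=(j,i+1)$ with $i'>j'$. In both cases $i'+j'$ and $i+j$ differ by one, so the signs are opposite, and summing gives the third identity.

**Step 5: the fourth identity.** We reduce it to the first by a reflection. Reversing the order of tensor factors turns $R$ into an operator $R'$ that again satisfies the braid relation and $(f\otimes f)R'=f\otimes f$. It turns $R_j$ on $C_n$ into $R'_{n-j}$, hence $d^r_{i,f}$ into $(f\otimes\mathrm{Id})R'_1\cdots R'_{n-i}$, which is $d^\ell_{n+1-i,f}$ for $R'$. So $D^r_f$ becomes $(-1)^{n+1}D^\ell_f$ for $R'$. Steps 1–3 used only the two properties just listed, so $(D^r_f)^2=0$.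

Finally $\partial^2=(D^\ell_\varepsilon)^2-(D^\ell_\varepsilon D^r_\varepsilon+D^r_\varepsilon D^\ell_\varepsilon)+(D^r_\varepsilon)^2=0$. $\square$

## 5. Prepending a letter

Let $\lambda_b(w)=v_b\otimes w$. We compute how $\lambda_b$ fails to anticommute with the operators of Section 4.

**Lemma 2.** For $w\in C_n$ let $\tau_b(w)=(\mathrm{Id}\otimes\varepsilon)R_n\cdots R_1(v_b\otimes w)$. Then
$$D^\ell_f\lambda_b+\lambda_bD^\ell_f=-f_b-(1-q)\sum_{x>b}(f_b\lambda_x-f_x\lambda_b)D^\ell_{\varepsilon_x},\qquad D^r_\varepsilon\lambda_b+\lambda_bD^r_\varepsilon=-\tau_b .$$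

**Step 1: left faces.** Clearly $d^\ell_{1,f}\lambda_b=f_b$. For $i\ge2$ the letter pulled to the left first moves inside $w$ and then meets $v_b$. Write $R_1\cdots R_{i-2}w=\sum_xv_x\otimes u_x$, so that $u_x=d^\ell_{i-1,\varepsilon_x}w$. Then $d^\ell_{i,f}(v_bw)=\sum_x(f\otimes\mathrm{Id})R_1(v_b\otimes v_x\otimes u_x)$. For $x\le b$ the $x$-term is $f_xv_bu_x$. For $x>b$ it is
$$qf_xv_bu_x+(1-q)f_bv_xu_x=f_xv_bu_x+(1-q)(f_bv_x-f_xv_b)u_x.$$
Since $\sum_xf_xu_x=d^\ell_{i-1,f}w$,
$$d^\ell_{i,f}(v_bw)=v_b\,d^\ell_{i-1,f}w+(1-q)\sum_{x>b}(f_bv_x-f_xv_b)\,d^\ell_{i-1,\varepsilon_x}w .$$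
Multiply by $(-1)^i$ and sum. Since $(-1)^i=-(-1)^{i-1}$, the first formula follows.

**Step 2: right faces.** By definition $d^r_{1,\varepsilon}\lambda_b=\tau_b$. For $i\ge2$ the letter moves only inside $w$, so $d^r_{i,\varepsilon}\lambda_b=\lambda_bd^r_{i-1,\varepsilon}$. Sum with signs. $\square$

The two largest letters are the useful ones. Write
$$v=\lambda_m,\qquad d=D^\ell_{\varepsilon_m},\qquad\text{and for } m\ge2:\quad h=\lambda_{m-1}.$$
For a word $w=a_1\cdots a_n$ let $r=r(w)$ be its number of letters $m$. Let $[\rho]$ and $q^\rho$ be the operators that multiply $w$ by $[r]$ and $q^r$ respectively, and put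
$$U(w)=\sum_{j:\,a_j=m}q^{\#\{i<j:\,a_i=m\}}\;w[a_j\to m-1],$$
the sum over all ways to lower one letter $m$ to $m-1$. For $m=2$: $U(\mathtt{22})=\mathtt{12}+q\,\mathtt{21}$ and $U(\mathtt{12})=\mathtt{11}$.

**The letter $m$.** Since $R(v_m\otimes v_x)=v_x\otimes v_m$ for all $x$, we have $\tau_m=\mathrm{Id}$. In Lemma 2 with $b=m$ the sum over $x>b$ is empty. With $f=\varepsilon$ we get $D^\ell_\varepsilon v+vD^\ell_\varepsilon=-1$ and $D^r_\varepsilon v+vD^r_\varepsilon=-1$, whose difference is $0$. Together with Lemma 1,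
$$d^2=0,\qquad d\partial+\partial d=0,\qquad dv+vd=-1,\qquad \partial v+v\partial=0.\tag{3}$$

**The letter $m-1$.** Here $R(v_{m-1}\otimes v_x)=v_x\otimes v_{m-1}$ for $x<m$, and $R(v_{m-1}\otimes v_m)=q\,v_m\otimes v_{m-1}+(1-q)\,v_{m-1}\otimes v_m$. Follow the moving letter in $R_n\cdots R_1(v_{m-1}w)$. Either it passes every letter, picking up $q$ at each $m$. Or at some $a_j=m$ it is left in that place, with factor $1-q$, and the letter $m$ continues; this $m$ passes everything that follows with coefficient $1$. Hence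
$$R_n\cdots R_1(v_{m-1}w)=q^r\,w\,v_{m-1}+(1-q)\,U(w)\,v_m,\qquad \tau_{m-1}=q^\rho+(1-q)U.$$
In Lemma 2 with $b=m-1$, $f=\varepsilon$, only $x=m$ occurs. Taking the difference of its two formulas and using $q^\rho-1=-(1-q)[\rho]$,
$$\partial h+h\partial=-1-(1-q)(v-h)d+q^\rho+(1-q)U=(1-q)\bigl(-[\rho]+U-(v-h)d\bigr).\tag{4}$$

## 6. Why prepending $v_{m-1}$ is not yet enough

Formula (4) looks like what an induction on $m$ needs. Recall the textbook fact that an operator of the form $\partial s+s\partial$ acts as $0$ on homology. Words without $m$ form the complex $C(m-1)$, because $R_{(m)}$ preserves the letters of a word and restricts to $R_{(m-1)}$. On the remaining words $r\ge1$. The term $-[\rho]$ in (4) multiplies by $-[r]$, and $U$ lowers $r$. If these were the only terms, then, going down in $r$, a product of factors $(1-q)[r]$ would kill the homology of $C(m)/C(m-1)$, which would therefore be torsion.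

The conclusion is false: $H_1$ has rank $m$, not $m-1$. The step that breaks is the treatment of the last term of (4). In $-(v-h)d=-vd+hd$ the part $hd$ does lower $r$, but $vd$ deletes one $m$ and prepends another, so it preserves $r$. It can cancel $-[\rho]$. Take $w\in C(m-1)$ and apply the bracket in (4) to $vw$. Here $r=1$ and $U(vw)=hw$. Also $dw=0$, since $d$ deletes a letter $m$, so $d(vw)=-w-v\,dw=-w$ by (3). Therefore
$$\bigl(-[\rho]+U-(v-h)d\bigr)(vw)=-vw+hw+(v-h)w=0 .$$
On the whole of $vC(m-1)$ the formula says nothing. Nor could it, since the guess predicts free classes there, for example $v_mv_1^{n-1}$.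

So the obstruction is the operator $vd$, and (3) tells us what to do with it: $-vd$ turns out to be an idempotent commuting with $\partial$. Its kernel is $\ker d$, where the bad term of (4) vanishes, and its image is a shifted copy of that kernel. We shall split first and use (4) afterward, on $\ker d$ only.

## 7. Dividing by $1-q$, and splitting $C(m)$ into four pieces

**Step 1: divide $\partial$ by $1-q$.** This step sharpens the torsion bound. Without it the argument below would still run with $\partial$, but it would give one factor $1-q$ for each use of (4).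

For $q=1$, $R$ is the flip, so $d^\ell_i$ and $d^r_i$ both just delete the $i$-th letter, and $\partial=0$. Hence over $\mathbb Z[q]$ all matrix entries of $\partial$ are divisible by $1-q$, and $\partial=(1-q)\partial'$ for a unique $\partial'$. Over the domain $\mathbb Z[q]$ we may cancel $1-q$ in $\partial^2=0$, in (3) and in (4), since all modules are free and all operators are defined there. Base change then gives, over any $(A,q)$, an operator $\partial'$ with $\partial=(1-q)\partial'$, $\partial'^2=0$ and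
$$d\partial'+\partial'd=0,\qquad \partial'v+v\partial'=0,\qquad \partial'h+h\partial'=-[\rho]+U-(v-h)d.\tag{5}$$

**Step 2: split off $\ker d$.** Let $m\ge2$, $C=C(m)$, $P=-vd$ and $Y=\ker d$. By (3),
$$P^2=vdvd=v(-1-vd)d=-vd=P,$$
and $P\partial=-vd\partial=v\partial d=-\partial vd=\partial P$; in the same way $P\partial'=\partial'P$ by (5). Since $v$ is injective, $\ker P=Y$. Since $d^2=0$, $\operatorname{im}P\subset vY$. For $y\in Y$, $P(vy)=-vdvy=v(1+vd)y=vy$, so $\operatorname{im}P=vY$. Hence
$$C=Y\oplus vY$$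
is a direct sum of subcomplexes, both for $\partial$ and for $\partial'$. The map $v:Y_{n-1}\to(vY)_n$ is bijective and anticommutes with $\partial$ and $\partial'$.

The operator $d$ deletes one letter $m$ and keeps the other letters, so it lowers $r$ by exactly one. Hence $Y$ is graded by $r$, $Y=\bigoplus_rY^{(r)}$, and $Y^{(0)}$ consists of all combinations of words without $m$, that is, $Y^{(0)}=C(m-1)$.

**Step 3: split off $C(m-1)$.** We need a chain retraction onto $C(m-1)$.

**Lemma 3.** For $m\ge2$ the map $\varphi:V_m\to V_{m-1}$ with $v_m\mapsto v_{m-1}$ and $v_a\mapsto v_a$ for $a<m$ induces chain maps $\varphi:C(m)\to C(m-1)$ for $\partial$ and for $\partial'$. They restrict to the identity on $C(m-1)\subset C(m)$.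

*Proof.* We have $\varepsilon\varphi=\varepsilon$, so it suffices to show $(\varphi\otimes\varphi)R_{(m)}=R_{(m-1)}(\varphi\otimes\varphi)$ on $v_b\otimes v_x$. The map $\varphi$ preserves the weak order of letters. If $b\ge x$, the first branch of (1) applies before and after $\varphi$. If $b<x$ and $\varphi(v_b)\ne\varphi(v_x)$, the second branch applies before and after. In both cases the two sides agree. The remaining case is $b=m-1$, $x=m$, where the left side is $(q+(1-q))\,v_{m-1}\otimes v_{m-1}$ and the right side is $v_{m-1}\otimes v_{m-1}$. For $\partial'$, cancel $1-q$ over $\mathbb Z[q]$ and base change. The last assertion is clear. $\square$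

So $\varphi|_Y$ is a retraction of the complex $Y$ onto its subcomplex $C(m-1)$, and with
$$W_m:=Y\cap\ker\varphi\;\cong\;Y/C(m-1)$$
we have $Y=C(m-1)\oplus W_m$. As complexes, over any $(A,q)$, for $\partial$ and for $\partial'$,
$$C(m)=C(m-1)\;\oplus\;vC(m-1)\;\oplus\;W_m\;\oplus\;vW_m ,\tag{6}$$
and $v$ induces isomorphisms $H_{n-1}(C(m-1))\cong H_n(vC(m-1))$ and $H_{n-1}(W_m)\cong H_n(vW_m)$.

**Example.** Let $m=2$. Then $d(\mathtt1)=0$ and $d(\mathtt2)=-1$, so $Y_1=A\,\mathtt1$ and $(W_2)_1=0$. In degree $2$: $d(\mathtt{11})=d(\mathtt{22})=0$, $d(\mathtt{12})=q\,\mathtt1$, $d(\mathtt{21})=-\mathtt1$. So $Y_2$ has basis $\mathtt{11},\ \mathtt{22},\ \mathtt{12}+q\,\mathtt{21}$, and $(W_2)_2$ has basis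
$$e=\mathtt{22}-\mathtt{11},\qquad g=\mathtt{12}+q\,\mathtt{21}-(1+q)\mathtt{11}.$$
By the hand computation of Section 2 (its boundaries were computed over $\mathbb Z[q]$), the image of $\partial'_3$ is spanned by $\mathtt{12}+q\,\mathtt{21}-(1+q)\mathtt{22}=g-(1+q)e$ and $(1+q)e$. Both lie in $W_2$, so $H_2(W_2,\partial')=A/(1+q)$, generated by $e$. It is killed by $N(2)=1+q$.

## 8. The homology of $W_m$ is torsion

**Proposition 4.** Let $m\ge2$. Then $N(n)$ kills $H_n(W_m,\partial')$. If $1-q$ is a non-zero-divisor in $A$, then $(1-q)N(n)$ kills $H_n(W_m,\partial)$.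

**Step 1: a null-homotopic operator on $Y$.** We push $h$ back into $Y$ with the projection $1-P$. Let $\tilde h=(1-P)h:Y\to Y$, of degree $+1$. Since $P$ commutes with $\partial'$, on $Y$ we have $\partial'\tilde h+\tilde h\partial'=(1-P)(\partial'h+h\partial')$. Now $d=0$ on $Y$, so the bad term in (5) is gone. The operator $[\rho]$ preserves $Y$ because $Y$ is graded by $r$, so $(1-P)[\rho]=[\rho]$ on $Y$. Hence
$$\partial'\tilde h+\tilde h\partial'=\Theta,\qquad \Theta:=-[\rho]+(1-P)U:Y\to Y .$$

**Step 2: $\Theta$ is triangular for the filtration by $r$.** Let $F_s=\bigoplus_{r\le s}Y^{(r)}$. The operator $\partial'$ does not increase $r$: over $\mathbb Z[q]$ this holds for $\partial$, because $R$ preserves letters and one letter is deleted; hence it holds for $\partial'$, and base change gives it over $A$. The operator $P=-vd$ preserves $r$, and so does $h$, which prepends $m-1$. The operator $U$ lowers $r$ by one. So $\partial',\tilde h,\Theta$ preserve every $F_s$. Since $F_0=Y^{(0)}=C(m-1)$, they act on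
$$\bar Y=Y/F_0\cong W_m ,\qquad\text{filtered by }\bar F_s=F_s/F_0,\quad \bar F_0=0 .$$
For $s\ge1$,
$$(\Theta+[s])\bar F_s\subset\bar F_{s-1}.\tag{7}$$
On $Y^{(s)}$ the operator $\Theta+[s]$ equals $(1-P)U$, which maps to $Y^{(s-1)}$. On $Y^{(r)}$ with $r<s$ it maps to $F_r\subset F_{s-1}$.

**Step 3: where the filtration starts.** A word of length $n$ has at most $n$ letters $m$, so $(\bar F_n)_n=\bar Y_n$. If $n$ is odd, we can do one better:
$$d(v_m^n)=\sum_{i=1}^n(-1)^iv_m^{n-1}=-v_m^{n-1},$$
so no nonzero multiple of $v_m^n$ lies in $Y$, that is, $Y^{(n)}_n=0$ and $(\bar F_{n-1})_n=\bar Y_n$. In all cases $(\bar F_{n_0})_n=\bar Y_n$ with $n_0=2\lfloor n/2\rfloor$.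

**Step 4: conclusion for $\partial'$.** Apply the commuting factors $\Theta+[s]$ in the order $s=n_0,n_0-1,\dots,1$. By (7),
$$\prod_{s=1}^{n_0}(\Theta+[s])=0\quad\text{on }\bar Y_n .$$
On homology with respect to $\partial'$ the operator $\Theta$ acts as $0$, by Step 1. So the product acts on $H_n(\bar Y,\partial')=H_n(W_m,\partial')$ as $\prod_{s=1}^{n_0}[s]=N(n)$, and this is $0$.

**Step 5: back to $\partial$.** Let $1-q$ be a non-zero-divisor, and let $z\in W_m$ of degree $n$ satisfy $0=\partial z=(1-q)\partial'z$. Then $\partial'z=0$, because $C$ is free. By Step 4, $N(n)z=\partial'w$ for some $w\in W_m$, so $(1-q)N(n)z=\partial w$. $\square$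

In the example $m=2$, $n=2$, modulo $F_0=C(1)$ the classes of $\mathtt{22}$ and $\mathtt{12}+q\,\mathtt{21}$ correspond to $e$ and $g$. Since $U(\mathtt{22})=\mathtt{12}+q\,\mathtt{21}\in Y$ and $U(\mathtt{12}+q\,\mathtt{21})=(1+q)\mathtt{11}\in F_0$, we get $\Theta e=-[2]e+g$ and $\Theta g=-[1]g$, and indeed $(\Theta+[1])(\Theta+[2])=0$.

## 9. One copy of $C(1)$ for each subset: Theorems 1 and 2(a)–(c)

**Step 1: iterate the splitting.** For $S=\{s_1>s_2>\dots>s_j\}$ put $\lambda_S=\lambda_{s_1}\cdots\lambda_{s_j}$, with $\lambda_\emptyset=\mathrm{Id}$. We claim that, as complexes,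
$$C(m)=\bigoplus_{S\subset\{2,\dots,m\}}\lambda_SC(1)\;\oplus\;\bigoplus_{j=2}^m\;\bigoplus_{S\subset\{j,\dots,m\}}\lambda_SW_j .\tag{8}$$
For $m=1$ this is trivial. If it holds for $m-1$, insert it into both copies of $C(m-1)$ in (6). The part $C(m-1)\oplus\lambda_mC(m-1)$ gives all terms with $S\subset\{2,\dots,m\}$, and all terms $\lambda_SW_j$ with $j\le m-1$ and $S\subset\{j,\dots,m\}$, according to whether $m\notin S$ or $m\in S$. The part $W_m\oplus\lambda_mW_m$ gives the terms with $j=m$.

**Step 2: each $\lambda_S$ is a shift on homology.** By (3) for $C(s)$, the map $\lambda_s$ anticommutes with $\partial$ on $C(s)$. In $\lambda_{s_1}\cdots\lambda_{s_j}$, applied to $C(1)$ or, when all $s_i\ge j'$, to $W_{j'}\subset C(j')$, each $\lambda_{s_i}$ is applied to a subcomplex of $C(s_i)$, because the letters already present are at most $s_i$. So $\partial\lambda_S=(-1)^{|S|}\lambda_S\partial$ on these complexes. As $\lambda_S$ is injective and raises the degree by $|S|$, it induces isomorphisms on homology with shift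 $|S|$.

**Step 3: read off the free summand.** In $C(1)$ we have $\partial=0$ and $H_n(C(1))=A\,v_1^n$ for all $n\ge0$. So the first sum in (8) has zero differential. In degree $n$ it is free on the cycles $\lambda_Sv_1^{\,n-|S|}$ with $S\subset\{2,\dots,m\}$ and $|S|\le n$, and there are $\sum_{i\le n}\binom{m-1}i$ of them. This is Theorem 2(a).

**Step 4: bound the rest.** There are $\binom{m-j+1}i$ subsets of $\{j,\dots,m\}$ with $i$ elements, so the second sum in (8) contributes
$$T_n\;\cong\;\bigoplus_{j=2}^m\;\bigoplus_{i\ge0}H_{n-i}(W_j)^{\binom{m-j+1}i}.\tag{9}$$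
Since $2\lfloor(n-i)/2\rfloor\le2\lfloor n/2\rfloor$, $N(n-i)$ divides $N(n)$. If $1-q$ is a non-zero-divisor, Proposition 4 shows that $(1-q)N(n)$ kills every summand in (9). For $A=k$ the element $(1-q)N(n)$ is nonzero in a domain, so $T_n$ is torsion. This proves (b). If $(1-q)N(n)$ is a unit of $A$, then $1-q$ is a unit, hence a non-zero-divisor, and $T_n=(1-q)N(n)T_n=0$. This proves (c).

**Step 5: the rank.** For $A=k$, $H_n(R_{(m)})$ is the direct sum of a free module of rank $\sum_{i\le n}\binom{m-1}i$ and the torsion module $T_n$. Hence $\operatorname{rank}_kH_n(R_{(m)})=\sum_{i=0}^n\binom{m-1}i$, which is $2^{m-1}$ for $n\ge m-1$. Theorem 1 is proved: the conjecture is true. $\blacksquare$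

## 10. A summand $k/(1-y^4)$ in every degree $n\ge2$

It remains to prove Theorem 2(d). By Lemma 3, iterated, $C(2)$ is a direct summand of $C(m)$ as a complex for every $m\ge2$. So let $m=2$ first, with $v=\lambda_2$, $h=\lambda_1$. We construct a map $H_n\to A/(1-q^2)$ and a class that splits it.

**Step 1: a cocycle.** Let $\chi:C_n\to A/(1-q^2)$ be the coefficient of $\mathtt2^n$, reduced modulo $1-q^2$. We show $\chi\partial_{n+1}=0$. Since $\partial$ deletes one letter and preserves the others, only words of length $n+1$ with at least $n$ letters $\mathtt2$ matter. First, $\partial(\mathtt2^{n+1})=\pm v^{n+1}\partial(1_A)=0$, where $1_A\in C_0$ is the empty word. Next, let $a+b=n$. Then $\partial(\mathtt2^a\mathtt1\mathtt2^b)=\pm v^a\,\partial h(\mathtt2^b)$, so we need the coefficient of $\mathtt2^b$ in $\partial h(\mathtt2^b)$. Here $\partial(\mathtt2^b)=0$, and $d(\mathtt2^b)=-\theta_b\mathtt2^{b-1}$ with $\theta_b=1$ for odd $b$ and $\theta_b=0$ for even $b$. By (4),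
$$\partial h(\mathtt2^b)=(1-q)\bigl(-[b]\,\mathtt2^b+U(\mathtt2^b)+\theta_b(\mathtt2^b-\mathtt1\mathtt2^{b-1})\bigr),$$
where the last term is read as $0$ if $b=0$. Every word in $U(\mathtt2^b)$ contains a $\mathtt1$. So the coefficient of $\mathtt2^b$ is
$$-(1-q^b)+(1-q)\theta_b=\begin{cases}-(1-q^b),&b\text{ even},\\-q(1-q^{b-1}),&b\text{ odd},\end{cases}$$
which is divisible by $1-q^2$ in both cases. Thus $\chi$ induces a map $\chi:H_n(R_{(2)})\to A/(1-q^2)$.

**Step 2: a class that $\chi$ detects.** Adding the two boundaries computed in Section 2, which hold over $\mathbb Z[q]$ and so over $A$, gives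
$$\partial(\mathtt{112}+\mathtt{122})=(1-q^2)(\mathtt{11}-\mathtt{22}).$$
(Formula (4) gives the same boundaries: $\partial(\mathtt{12})=\partial h(\mathtt2)=(1-q)(-\mathtt2+\mathtt1+(\mathtt2-\mathtt1))=0$. Then $\partial(\mathtt{122})=\partial h(\mathtt{22})$ comes from $d(\mathtt{22})=0$ and $U(\mathtt{22})=\mathtt{12}+q\,\mathtt{21}$, and $\partial(\mathtt{112})=\partial h(\mathtt{12})$ from $d(\mathtt{12})=q\,\mathtt1$ and $U(\mathtt{12})=\mathtt{11}$.) For $n\ge2$ put
$$z_n=v^{n-2}(\mathtt{22}-\mathtt{11}).$$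
Since $\partial(\mathtt{22})=\partial(\mathtt{11})=0$ and $v$ anticommutes with $\partial$, $z_n$ is a cycle and $(1-q^2)z_n$ is a boundary. Moreover $\chi(z_n)=1$. So $1\mapsto[z_n]$ is a well-defined map $A/(1-q^2)\to H_n(R_{(2)})$ that splits $\chi$. Hence $A/(1-q^2)$ is a direct summand of $H_n(R_{(2)})$, and therefore of $H_n(R_{(m)})$ for all $m\ge2$. For $A=k$ it is $k/(1-y^4)$.

**Step 3: the annihilator in degrees $2$ and $3$.** Let $A=k$. The torsion of $H_n(R_{(m)})$ is $T_n$, because its complement in (b) is free over a domain. For $n=2,3$ we have $(1-q)N(n)=(1-q)(1+q)=1-q^2$, which kills $T_n$ by (b). Conversely, anything that kills the torsion kills the torsion summand $k/(1-y^4)$, so it lies in $(1-y^4)$. The annihilator of the torsion is exactly $(1-y^4)$.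

**Step 4: fields with $q^2=1$.** Let $A$ be a field with $q^2=1$ and let $n\ge2$. Then $A/(1-q^2)=A$. For $m=2$ the free summand in (a) has the basis $\mathtt1^n$, $\mathtt2\mathtt1^{n-1}$, on which $\chi$ vanishes because $n\ge2$, while $\chi(z_n)=1$. So the free summand is not all of $H_n$, and $T_n\ne0$ for $m=2$. By (9), $T_n$ for $m=2$ is $H_n(W_2)\oplus H_{n-1}(W_2)$. For any $m\ge2$ the terms $\lambda_SW_2$ with $S=\emptyset,\{2\}$ in (8) contribute exactly this to $T_n$. So $T_n\ne0$ for all $m\ge2$, and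
$$\dim H_n(R_{(m)})>\sum_{i\le n}\binom{m-1}i .\qquad\blacksquare$$
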